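# Invariant measure or pure infiniteness: reduced crossed products of minimal free group actions

## 1. A measure or a paradox: the natural guess and two tests

Let $r\ge 2$, let $F_r$ be the free group on $r$ generators, and let $X$ be the Cantor set. Suppose $F_r$ acts on $X$ by homeomorphisms so that every orbit is dense (the action is **minimal**) and so that for each $g\neq e$ the fixed point set $\{x: gx=x\}$ has empty interior (the action is **topologically free**). Out of the action one builds the reduced crossed product $C(X)\rtimes_{\rm red}F_r$. What can it look like?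

Here is the guess one would make first. Either there is an $F_r$-invariant probability measure on $X$, and then the algebra should be "finite", even approximable by matrices. Or there is none, and then, in the spirit of Tarski's theorem on paradoxical decompositions, every clopen set should be paradoxical, and the algebra should be "purely infinite". The guessed answer is thus a dichotomy, and the guessed reason is combinatorial. We shall see that the dichotomy is true, but it will be proved without the combinatorial reason.

Let us fix the words. Write $\mathcal C_X$ for the clopen subsets of $X$.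

**Definition (type semigroup).** Consider sets $A=\bigcup_{i=1}^nA_i\times\{i\}\subseteq X\times\mathbb N$ with all $A_i\in\mathcal C_X$. Write $A\sim B$ if there are $C_1,\dots,C_k\in\mathcal C_X$, $t_1,\dots,t_k\in F_r$ and $n_j,m_j\in\mathbb N$ with $A=\bigsqcup_jC_j\times\{n_j\}$ and $B=\bigsqcup_jt_jC_j\times\{m_j\}$, both unions disjoint. The *type semigroup* $S(X,F_r,\mathcal C_X)$ is the set of classes $[A]$, with $[A]+[B]=[A\cup B']$, where $B'$ is a translate of $B$ in the $\mathbb N$-coordinate disjoint from $A$. Order it by $x\le y$ if $y=x+z$ for some $z$. It is *almost unperforated* if $(n+1)x\le ny$ for some $n\in\mathbb N$ implies $x\le y$. A clopen $E\subseteq X$ is identified with $E\times\{1\}$.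

So $[E]\le[E']$ says that $E$ can be cut into finitely many clopen pieces which can be moved by group elements to disjoint places inside $E'$. For example, $[E]=[gE]$ for every $g\in F_r$, and $2[E]\le [E]$ says that two copies of $E$ can be packed into $E$.

**Definition (paradoxicality).** A nonempty clopen $E$ is $(F_r,\mathcal C_X)$-*paradoxical* if there are pairwise disjoint clopen subsets $A_1,\dots,A_n,B_1,\dots,B_m$ of $E$ and elements $t_i,s_j\in F_r$ with $E=\bigcup_it_iA_i=\bigcup_js_jB_j$; equivalently, $2[E]\le[E]$. Otherwise it is *nonparadoxical*. It is *completely nonparadoxical* if $(n+1)[E]\not\le n[E]$ for every $n\in\mathbb N$.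

**Definition (MF).** A separable $C^*$-algebra is *MF* if it embeds into $\prod_nM_{k_n}/\bigoplus_nM_{k_n}$ for some sequence $(k_n)$. For example, $M_k$ is MF, via constant sequences.

Recall that a unital $C^*$-algebra is *finite* if all its isometries are unitary, and *stably finite* if all matrix algebras over it are finite. Its unit is *properly infinite* if there are isometries $v_1,v_2$ in it with $v_1^*v_2=0$.

For positive $a,b$, *Cuntz comparison* $a\precsim b$ means that $x_n^*bx_n\to a$ for some sequence $(x_n)$.

**Definition (pure infiniteness, Kirchberg and Rørdam).** A $C^*$-algebra is *purely infinite* if it has no nonzero abelian quotient and if $a\precsim b$ whenever $a,b$ are positive and $a$ lies in the closed ideal generated by $b$.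

A non-example is $M_2$: the ideal generated by $e_{11}$ contains $1$, but each $x^*e_{11}x$ has rank at most $1$, so it is not invertible and has distance at least $1$ from $1$. An example is the Calkin algebra $B(H)/K(H)$ of a separable infinite-dimensional $H$. Indeed, lift a nonzero positive $a$ to a positive noncompact $T$. For some $\delta>0$ the spectral projection of $T$ for $[\delta,\infty)$ has infinite rank. If $v$ is an isometry of $H$ onto its range, then $v^*Tv\ge\delta$, so after rescaling there is $w$ with $w^*aw=1$. We shall see in Section 7 that this property implies pure infiniteness for any unital $C^*$-algebra of dimension greater than $1$.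

The question is posed by David Kerr and Piotr W. Nowak in "Residually finite actions and crossed products", arXiv:1104.1216 (2011): *is $C(X)\rtimes_{\rm red}F_r$ either MF or purely infinite, for every minimal topologically free action of $F_r$ on the Cantor set?* The following facts may be used.

**Fact 1.** For a minimal action of $F_r$ on a compact metrizable space $X$, these are equivalent: there is an $F_r$-invariant Borel probability measure on $X$; $C(X)\rtimes_{\rm red}F_r$ is MF; $C(X)\rtimes_{\rm red}F_r$ is stably finite.

**Fact 2.** If moreover $X$ is zero-dimensional, these conditions are also equivalent to: every nonempty clopen set is completely nonparadoxical; and to: some nonempty clopen set is completely nonparadoxical.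

**Fact 3** (Rørdam and Sierakowski, Theorem 5.4). If the action is topologically free and every nonempty clopen subset is paradoxical, then $C(X)\rtimes_{\rm red}F_r$ is purely infinite.

**First test: a profinite action.** Choose finite index normal subgroups $N_1\supseteq N_2\supseteq\cdots$ of $F_r$ with trivial intersection (free groups are residually finite), and let $X=\varprojlim F_r/N_k$. This is an infinite metrizable profinite group, so topologically a Cantor set. It contains $F_r$ as a dense subgroup, which acts by left multiplication. The action is minimal, because each orbit $F_rx$ is dense, and free, because $gx=x$ forces $g=e$ in $X$. Haar measure $\mu$ is invariant and positive on nonempty clopen sets, so $(n+1)[E]\le n[E]$ would give $(n+1)\mu(E)\le n\mu(E)$, which is false. Everything is completely nonparadoxical, and the algebra is MF by Fact 1.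

**Second test: the boundary.** Let $X=\partial F_r$ be the space of infinite reduced words, with cylinders $[w]$, the set of words beginning with $w$ (a cylinder in brackets; its class will be written $[[w]]$). The group acts by left multiplication followed by reduction.

*Minimality.* Given $x$ and a reduced word $w\ne e$, if the first letter of $x$ does not cancel the last letter of $w$, then $wx\in[w]$. Otherwise choose a letter $z$ that cancels neither the last letter of $w$ nor the first letter of $x$; then $wzx\in[w]$.

*Topological freeness.* Up to conjugation $g\neq e$ is cyclically reduced. Let $gx=x$. If nothing cancels in $gx$, then $x$ begins with $g$, say $x=gx'$; then $gx=gx'$ gives $x'=x$, and so $x=ggg\cdots$. If something cancels, the first letter of $x$ is the inverse of the last letter of $g$. It is then not the first letter of $g$, because $g$ is cyclically reduced. So nothing cancels in $g^{-1}x=x$, and $x=g^{-1}g^{-1}\cdots$. There are two fixed points, and $X$ has no isolated points.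

*Paradoxicality.* For each generator $y$ we have $y^{-1}[y]=X\setminus[y^{-1}]$, so
$$X=y^{-1}[y]\sqcup[y^{-1}],\qquad\text{hence}\qquad [X]=[[y]]+[[y^{-1}]].\tag{1}$$
Using (1) for two different generators $a,b$ gives $2[X]=[[a]]+[[a^{-1}]]+[[b]]+[[b^{-1}]]\le[X]$. Now let $E$ be nonempty clopen, and let $[w]\subseteq E$ be a cylinder with $w$ ending in a letter $x$. Then $w^{-1}[w]=X\setminus[x^{-1}]$ contains $[y]\sqcup[y^{-1}]$ for a generator $y\ne x^{\pm1}$, so (1) gives $[X]\le[[w]]\le[E]$. Therefore $2[E]\le2[X]\le[X]\le[E]$. Every nonempty clopen set is paradoxical, and Fact 3 makes the algebra purely infinite.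

Both tests agree with the guess.

## 2. From $(n+1)[E]\le n[E]$ to $2[E]\le[E]$: the missing cancellation

Let us try to turn the guess into a proof. Suppose there is no invariant probability measure. By Fact 2, no nonempty clopen $E$ is completely nonparadoxical, so there is $n$ with $(n+1)x\le nx$, where $x=[E]$. Adding $x$ repeatedly,
$$(n+2)x\le(n+1)x\le nx,\qquad\text{and inductively}\qquad kx\le nx\ \text{ for all }k .\tag{2}$$
If the type semigroup were almost unperforated we would be done: $(n+1)(2x)\le nx$ by (2), hence $2x\le x$, and Fact 3 applies. Without this hypothesis, (2) only says that $n$ copies of $E$ together are paradoxical, $2(nx)\le nx$. To get down from $n$ copies to one copy we must divide by $n$, and the axioms of an ordered semigroup do not allow it. Take the commutative monoid $\{0,x,2x\}$ with $3x=2x$. There $3x\le2x$, but $2x\le x$ would mean $x=2x+z$, and $2x+z=2x\neq x$ for all $z$. (I am not claiming that this monoid is a type semigroup.) This is the exact point where the combinatorial approach stops. These notes do not decide whether $S(X,F_r,\mathcal C_X)$ is always almost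 unperforated.

The way around starts from the remark that an algebra allows division by $n$ at the level of functions. Suppose $(n+1)[X]\le n[X]$: let $X\times\{1,\dots,n+1\}=\bigsqcup_jC_j\times\{n_j\}$ with the sets $t_jC_j\times\{m_j\}$ disjoint in $X\times\{1,\dots,n\}$. Write $(t.f)(x)=f(t^{-1}x)$ and put $h_g=\frac1{n+1}\sum_{j:\,t_j=g}1_{C_j}$. Then
$$\sum_gh_g=1,\qquad\sum_gg.h_g=\frac1{n+1}\sum_j1_{t_jC_j}\le\frac n{n+1}.$$
The total weight is $1$ at each point, and after the pieces are moved it is less than $1$ at each point. This is a *fractional* paradoxical decomposition. For the boundary of $F_2$ one can write one down: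
$$h_a=\tfrac121_{X\setminus[a^{-1}]},\quad h_b=\tfrac121_{X\setminus[b^{-1}]},\quad h_e=\tfrac12\big(1_{[a^{-1}]}+1_{[b^{-1}]}\big).$$
The sum is $1$, and $a.h_a+b.h_b+h_e=\frac12(1_{[a]}+1_{[b]}+1_{[a^{-1}]}+1_{[b^{-1}]})=\frac12$.

So the plan has two parts: get such weights from the absence of a measure, with the moved weight as small as we like, and turn weights into elements of the algebra that are bounded below. The second part is where freeness of the group enters, through the following notion.

**Definition (Powers group, de la Harpe).** A discrete group $G\ne\{e\}$ is a *Powers group* if for every finite nonempty $F\subseteq G\setminus\{e\}$ and every $N\ge1$ there are a partition $G=C\sqcup D$ and $s_1,\dots,s_N\in G$ with $fC\cap C=\emptyset$ for $f\in F$ and $s_jD\cap s_kD=\emptyset$ for $j\ne k$.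

We shall check that $F_r$ is one. The group $\mathbb Z$ is not. Indeed, take $F=\{1\}$, $N=3$ and a translation-invariant mean $m$ on $\mathbb Z$. The sets $C$ and $1+C$ are disjoint, so $m(C)\le\frac12$ and $m(D)\ge\frac12$, while three disjoint translates of $D$ force $3m(D)\le1$.

A Powers group is infinite. If $G$ were finite and $N>|G|$, then $N$ disjoint translates of $D$ fit into $G$ only if $D=\emptyset$, so $C=G$, and $fC\cap C=G\ne\emptyset$, a contradiction.

**Theorem A.** Let $G$ be a Powers group acting minimally by homeomorphisms on a compact Hausdorff space $X$, and let $A=C(X)\rtimes_{\rm red}G$. The following are equivalent: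

1. (i) there is no $G$-invariant Borel (Radon) probability measure on $X$;
2. (ii) for every nonzero $a\in A_+$ there is $w\in A$ with $w^*aw=1$;
3. (iii) $A$ is purely infinite (and then simple);
4. (iv) $A$ is not stably finite;
5. (v) $A$ has no tracial state.

**Theorem B.** Let $F_r$ ($r\ge2$) act minimally on the Cantor set $X$, or on any compact metrizable space. Then exactly one of the following holds: (1) there is an invariant probability measure, and $C(X)\rtimes_{\rm red}F_r$ is MF; (2) there is none, and $C(X)\rtimes_{\rm red}F_r$ is simple and purely infinite.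

**Theorem C.** Let a Powers group $G$ act on a compact Hausdorff space $X\ne\emptyset$. The unit of $C(X)\rtimes_{\rm red}G$ is properly infinite if and only if $X$ has no $G$-invariant probability measure, if and only if $C(X)\rtimes_{\rm red}G$ has no tracial state.

So the answer to the question is yes, and topological freeness is not needed. Throughout, $X$ is nonempty and $G$ is discrete.

## 3. Cutting down operators on $\ell^2(G,H)$

This section fixes a concrete picture of $A$ in which subsets of $G$ act as projections.

Let $C(X)\subseteq B(H)$ be faithful and unital. Then $A=C(X)\rtimes_{\rm red}G$ is generated on $\ell^2(G,H)$ by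
$$(f\xi)(g)=(g^{-1}.f)\,\xi(g),\qquad(u_s\xi)(g)=\xi(s^{-1}g),$$
and $u_sfu_s^*=s.f$. Let $A_c$ be the dense $*$-subalgebra of finite sums $\sum_gf_gu_g$; the *support* of such a sum is the set of $g$ with $f_g\neq0$. Let $E:A\to C(X)$ be the canonical conditional expectation, $E(\sum f_gu_g)=f_e$: it is the compression to the coordinate $e$, it is positive and contractive, and $E(fdf')=fE(d)f'$ for $f,f'\in C(X)$. It satisfies $E(u_g^*au_g)=g^{-1}.E(a)$. It is faithful: if $a\ge0$ and $E(a)=0$, then the compressions of $a$ to all coordinates $g$ vanish by the last formula, so $a^{1/2}$ kills every coordinate subspace, and $a=0$.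

For $V\subseteq G$ let $P_V$ be the projection onto $\ell^2(V,H)$. In general it is not in $A$. It commutes with $C(X)$, and
$$u_sP_Vu_s^*=P_{sV}.\tag{3}$$
If $d=\sum f_gu_g\in A_c$ and $gC\cap C=\emptyset$ for every $g\ne e$ in the support of $d$, then
$$P_CdP_C=E(d)P_C,\tag{4}$$
because $P_Cf_gu_gP_C=f_gP_CP_{gC}u_g=0$ for those $g$. In words: compression by $P_C$ deletes the off-diagonal terms.

## 4. Powers partitions

**Lemma 1.** $F_r$ is a Powers group for $r\ge2$.

*Proof.* Let $a,b$ be two of the free generators, let $F\subseteq F_r\setminus\{e\}$ be finite and nonempty, and let $m>\max_{f\in F}|f|$. We conjugate $F$ so that all its elements begin and end with a power of $a$. The reduced word of $f\in F$ is either $a^pf'a^q$, with $f'$ nonempty and beginning and ending with letters other than $a^{\pm1}$, or $a^p$ with $p\neq0$. In the first case $a^mfa^{-m}=a^{m+p}f'a^{q-m}$ with $m+p>0>q-m$, and in the second case $a^mfa^{-m}=a^p$. So the reduced word of $a^mfa^{-m}$ begins and ends with a letter in $\{a^{\pm1}\}$.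

Let $D_0$ be the set of reduced words beginning with $a^{\pm1}$, and $C_0=F_r\setminus D_0$. For $h\in C_0$ the product $(a^mfa^{-m})h$ is reduced as written and begins with $a^{\pm1}$. Hence $(a^mfa^{-m})C_0\subseteq D_0$. The sets $b^jD_0$, $1\le j\le N$, are pairwise disjoint, since elements of $b^jD_0$ begin with exactly $b^j$ followed by $a^{\pm1}$. Put $C=a^{-m}C_0$, $D=a^{-m}D_0$, $s_j=b^ja^m$. Then $fC=a^{-m}(a^mfa^{-m})C_0\subseteq a^{-m}D_0=D$, and $s_jD=b^jD_0$. $\square$

**Lemma 2.** In the definition of a Powers group one can in addition achieve $s_jD\subseteq C$ for $j=1,\dots,N$.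

*Proof.* Apply the definition with $N+1$ elements $s_0,\dots,s_N$ and use $s_0^{-1}s_j$, $1\le j\le N$, in place of $s_j$. The sets $s_0^{-1}s_jD$ are pairwise disjoint, and they are disjoint from $s_0^{-1}s_0D=D$. $\square$

The next lemma is the averaging estimate.

**Lemma 3.** Let $d=\sum_{g\in T}f_gu_g\in A_c$ with $T$ finite and $e\notin T$. Let $G=C\sqcup D$ with $gC\cap C=\emptyset$ for $g\in T$, and let $s_1,\dots,s_N$ be such that the sets $O_j=s_jD$ are pairwise disjoint. Then
$$\Big\|\frac1N\sum_{j=1}^Nu_{s_j}du_{s_j}^*\Big\|\le\frac2{\sqrt N}\sum_{g\in T}\|f_g\|.$$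

*Proof.* It suffices to treat one $g\in T$. Put $x_j=u_{s_j}f_gu_gu_{s_j}^*$, so $\|x_j\|\le\|f_g\|$. Note that $G\setminus O_j=s_jC$, so $1-P_{O_j}=P_{s_jC}$. By (3),
$$x_jP_{s_jC}=u_{s_j}f_gu_gP_Cu_{s_j}^*=u_{s_j}f_gP_{gC}u_gu_{s_j}^* .$$
Since $gC\subseteq D$, the range of this operator lies in $\ell^2(s_jD,H)$. That is, $(1-P_{O_j})x_j(1-P_{O_j})=0$. Therefore
$$\sum_jx_j=\sum_jP_{O_j}x_j+\sum_j(1-P_{O_j})x_jP_{O_j}.$$
Let $\xi$ be a vector. The terms of the first sum have orthogonal ranges, so
$$\Big\|\sum_jP_{O_j}x_j\xi\Big\|^2=\sum_j\|P_{O_j}x_j\xi\|^2\le N\|f_g\|^2\|\xi\|^2 .$$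
For the second sum, Cauchy–Schwarz gives
$$\Big\|\sum_j(1-P_{O_j})x_jP_{O_j}\xi\Big\|\le\|f_g\|\sum_j\|P_{O_j}\xi\|\le\|f_g\|\sqrt N\Big(\sum_j\|P_{O_j}\xi\|^2\Big)^{1/2}\le\sqrt N\|f_g\|\|\xi\| .$$
So $\|\frac1N\sum_jx_j\|\le2\|f_g\|/\sqrt N$. $\square$

## 5. Fractional paradoxical decompositions when there is no measure

**Lemma 4.** Let an infinite group $G$ act on a compact Hausdorff space $X$ without invariant probability measure. For every $\varepsilon>0$ there are a finite nonempty $S\subseteq G\setminus\{e\}$ and $h_g\in C(X)_+$ $(g\in S)$ with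
$$\sum_{g\in S}h_g=1,\qquad\sum_{g\in S}g.h_g\le\varepsilon .$$

*Proof.* **Step 1: separate.** The purpose is to extract a measure if the lemma fails. Let $\mathcal Q\subseteq C(X,\mathbb R)$ be the set of all functions $\sum_gg.h_g$, where $(h_g)_{g\in G}$ is a finitely supported family in $C(X)_+$ with $\sum_gh_g=1$. It is convex. The set $\mathcal V=\{f:\max f<\varepsilon\}$ is nonempty, open and convex. Suppose $\mathcal Q\cap\mathcal V=\emptyset$. By the Hahn–Banach theorem there are a nonzero continuous linear functional $\varphi$ and $\alpha\in\mathbb R$ with $\varphi(f)<\alpha\le\varphi(q)$ for $f\in\mathcal V$, $q\in\mathcal Q$. If $p\ge0$, then $-np\in\mathcal V$ for all $n$, so $-n\varphi(p)<\alpha$ for all $n$, whence $\varphi(p)\ge0$. So $\varphi$ is positive and nonzero, and after rescaling ($\alpha$ too) we may write $\varphi=\mu$ with $\mu(1)=1$. Every constant less than $\varepsilon$ lies in $\mathcal V$, so $\alpha\ge\varepsilon$, and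
$$\mu(q)\ge\varepsilon\qquad\text{for all }q\in\mathcal Q.\tag{5}$$

**Step 2: make it invariant.** The functional $\mu$ need not be invariant, but we can minimize over decompositions. For $h\in C(X)_+$ let
$$\nu(h)=\inf\Big\{\sum_g\mu(g.h_g):\ (h_g)\text{ finitely supported in }C(X)_+,\ \sum_gh_g=h\Big\}\ge0 .$$
It is finite, positively homogeneous, and subadditive (add decompositions).

It is superadditive. Let $\sum_gh_g=h+k$. Put $h'_g=h_gh/(h+k)$ where $h+k>0$, and $h'_g=0$ elsewhere. Since $0\le h'_g\le h_g\le h+k$, the function $h_g'$ is continuous also at the zeros of $h+k$. Put $h''_g=h_g-h'_g\ge0$. Then $\sum_gh'_g=h$ and $\sum_gh''_g=k$ (where $h+k=0$ all terms vanish), so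
$$\sum_g\mu(g.h_g)=\sum_g\mu(g.h'_g)+\sum_g\mu(g.h''_g)\ge\nu(h)+\nu(k).$$
Hence $\nu$ is additive on $C(X)_+$ and extends to a positive linear functional on $C(X)$.

It is nonzero: by (5), $\nu(1)=\inf_{q\in\mathcal Q}\mu(q)\ge\varepsilon>0$.

It is invariant. The decompositions of $t.h$ are exactly the families $(t.h_g)$ with $(h_g)$ a decomposition of $h$. Moreover $\sum_g\mu(g.(t.h_g))=\sum_g\mu((gt).h_g)$ is the sum belonging to the decomposition of $h$ that has $h_g$ at the index $gt$. This reindexing is a bijection between decompositions of $h$, so $\nu(t.h)=\nu(h)$.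

By Riesz representation $\nu/\nu(1)$ is an invariant probability measure, a contradiction. So $\mathcal Q\cap\mathcal V\ne\emptyset$, and there are a finite $S_0$ and $(h_g)_{g\in S_0}$ with $\sum h_g=1$ and $\sum g.h_g\le\varepsilon$. The set $S_0$ is nonempty because $1\ne0$.

**Step 3: avoid $e$.** As $G$ is infinite there is $g_0\notin S_0^{-1}$, so $e\notin S_0g_0=:S$. At the index $gg_0\in S$ put the function $g_0^{-1}.h_g$. Then $\sum_gg_0^{-1}.h_g=1$ and $(gg_0).(g_0^{-1}.h_g)=g.h_g$, so both relations persist. $\square$

## 6. An element bounded below: normalizing by $N^{-1/2}$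

Let $S$ and $(h_g)$ be as in Lemma 4, and put
$$y=\sum_{g\in S}u_gh_g^{1/2}\in A_c .$$
In $y^*y=\sum_{g,g'}h_g^{1/2}u_g^*u_{g'}h_{g'}^{1/2}$ and $yy^*=\sum_{g,g'}u_gh_g^{1/2}h_{g'}^{1/2}u_{g'}^*$ the terms with $g\ne g'$ do not contribute to $E$, so
$$E(y^*y)=\sum_gh_g=1,\qquad E(yy^*)=\sum_gg.h_g\le\varepsilon .\tag{6}$$
An invariant measure $\mu$ would make $\mu\circ E$ a trace, and then (6) with $\varepsilon<1$ would be contradictory. So (6) is a genuine trace of infiniteness, but only on the diagonal. Since $\|y^*y\|=\|yy^*\|$, the off-diagonal terms are certainly not negligible.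

*Using $y$ itself.* We want an element bounded below, but $E(y^*y)=1$ does not give this. Take constant weights $h_s=h_t=\frac12$, where $g=s^{-1}t$ has infinite order. Then $y=(u_s+u_t)/\sqrt2$ and $y^*y=1+\frac12(u_g+u_g^*)$. For a unit vector $\eta\in H$, the unit vector $\xi_n$ with the value $n^{-1/2}(-1)^k\eta$ at $g^k$ for $0\le k<n$, and $0$ elsewhere, satisfies $\|y\xi_n\|^2=1+\mathrm{Re}\langle u_g\xi_n,\xi_n\rangle=1-\frac{n-1}n=\frac1n$. (These weights do not contract, but they show that the first half of (6) alone is not enough.)

*Averaging.* By Lemma 3, applied to the off-diagonal part of $y^*y$, the average $\frac1N\sum_ju_{s_j}y^*yu_{s_j}^*$ is as close to $\frac1N\sum_js_j.E(y^*y)=1$ as we like, for a suitable partition and $N$ large. In other words, the column with entries $N^{-1/2}yu_{s_j}^*$ is almost an isometry. But it is an $N\times1$ matrix over $A$. We have $N$ copies again, the same obstruction as in Section 2. And averaging $y$ itself is useless: $\frac1N\sum_ju_{s_j}yu_{s_j}^*$ tends to $0$ in norm by Lemma 3, since $e\notin S$.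

*Folding the column.* The column could be added up to a single element if its entries had orthogonal ranges. So multiply the $j$-th entry on the left by $u_{s_j}$, which pushes most of its range into the $j$-th set $O_j=s_jD$. This suggests
$$c=N^{-1/2}\sum_{j=1}^Nu_{s_j}yu_{s_j}^*,$$
the Powers average, but with $N^{-1/2}$ instead of $N^{-1}$. It splits as $c=L+K$, where $L$ has orthogonal ranges and sees $E(y^*y)=1$, while $K$ has orthogonal initial spaces and sees $E(yy^*)\le\varepsilon$. So $L$ is almost an isometry and $K$ is small. Here is the precise statement, with a middle factor $Q$ included.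

**Proposition 5.** Let a Powers group $G$ act on a compact Hausdorff space $X$ without invariant probability measure. Let $Q=Q^*\in A_c$ satisfy $E(Q)\ge\kappa1$ with $\kappa>0$. Then there is $c\in A$ with $c^*Qc\ge\frac\kappa41$.

*Proof.* **Step 1: choices.** We fix the parameters in the order in which they depend on each other. Put $M=\|Q\|\ge\kappa$, $\rho=\min(1,\kappa/(12M))$, $\varepsilon=\rho^2/2$. Powers groups are infinite, so Lemma 4 gives $S$ and $(h_g)$; form $y$ as above, so that (6) holds. Write
$$yy^*=E(yy^*)+\sum_{g\in SS^{-1}\setminus\{e\}}f_gu_g,\qquad B=\sum_g\|f_g\| ,$$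
and choose $N\ge2$ with $2B/\sqrt N\le\rho^2/2$. Let
$$F=\big(S\cup S^{-1}S\cup SS^{-1}\cup\operatorname{supp}Q\big)\setminus\{e\},$$
which is finite, and nonempty because it contains $S$. Take $C,D,s_1,\dots,s_N$ for $F,N$ as in Lemma 2 and put $O_j=s_jD$. These are pairwise disjoint subsets of $C$, and $G\setminus O_j=s_jC$. Define
$$k_j=u_{s_j}yu_{s_j}^*,\qquad c=N^{-1/2}\sum_jk_j\in A,$$
$$L=N^{-1/2}\sum_jk_jP_{s_jC},\qquad K=N^{-1/2}\sum_jk_jP_{O_j},\qquad c=L+K.$$
The operators $L,K$ need not be in $A$, but $c$ is; the inequality we want may be checked on $\ell^2(G,H)$.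

**Step 2: $L$ is almost an isometry, with range in $\ell^2(C,H)$.** Since $S\subseteq F$, we have $gC\subseteq D$ for $g\in S$. So $yP_C=\sum_gP_{gC}u_gh_g^{1/2}=P_DyP_C$, and by (3)
$$k_jP_{s_jC}=u_{s_j}yP_Cu_{s_j}^*=u_{s_j}P_DyP_Cu_{s_j}^*=P_{O_j}k_jP_{s_jC}.$$
Thus the summands of $L$ have mutually orthogonal ranges inside $\ell^2(C,H)$; in particular $L=P_CL$. Since $S^{-1}S\setminus\{e\}\subseteq F$, (4) and (6) give $P_Cy^*yP_C=E(y^*y)P_C=P_C$. Orthogonality of the ranges removes the cross terms, so
$$L^*L=\frac1N\sum_ju_{s_j}P_Cy^*yP_Cu_{s_j}^*=\frac1N\sum_jP_{s_jC}=1-\frac1N\sum_jP_{O_j}.$$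
As $0\le\sum_jP_{O_j}\le1$,
$$1-\tfrac1N\le L^*L\le1.\tag{7}$$

**Step 3: $K$ is small.** The $P_{O_j}$ are mutually orthogonal, so the cross terms in $KK^*$ vanish, and
$$KK^*=\frac1N\sum_jk_jP_{O_j}k_j^*\le\frac1N\sum_jk_jk_j^*=\frac1N\sum_js_j.E(yy^*)+\frac1N\sum_ju_{s_j}\Big(\sum_{g}f_gu_g\Big)u_{s_j}^* .$$
The first term is at most $\varepsilon$ by (6). The second is self-adjoint, and by Lemma 3, applicable because $SS^{-1}\setminus\{e\}\subseteq F$, its norm is at most $2B/\sqrt N$. Hence
$$\|K\|^2\le\varepsilon+2B/\sqrt N\le\rho^2.\tag{8}$$

**Step 4: insert $Q$.** Since $\operatorname{supp}Q\setminus\{e\}\subseteq F$ and $L=P_CL$, (4) and (7) give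
$$L^*QL=L^*P_CQP_CL=L^*E(Q)L\ge\kappa L^*L\ge\kappa\big(1-\tfrac1N\big)\ge\tfrac\kappa2 .$$
Expanding $c=L+K$ and using $\|L\|\le1$, $\|K\|\le\rho\le1$,
$$c^*Qc\ge L^*QL-\big(2\|L\|\,\|Q\|\,\|K\|+\|Q\|\,\|K\|^2\big)\ge\frac\kappa2-3M\rho\ge\frac\kappa4 .\qquad\square$$

The contraction in (6) cannot be dropped from this argument. For $y=u_s$ (one constant weight $1$) and a partition with $sC\subseteq D$, we get $KK^*=\frac1N\sum_jP_{s_jsD}$. From $sC\subseteq D$ it follows that $C\subseteq sD$, so $KK^*\ge\frac1N\sum_jP_{s_jC}\ge1-\frac1N$. In that case $K$ is as large as $L$.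

## 7. The equivalences of Theorem A

Let $G$ be a Powers group acting minimally on $X$, and $A=C(X)\rtimes_{\rm red}G$.

**(i) ⇒ (ii).** Proposition 5 needs an expectation that is bounded below on all of $X$. For a given $a$ we only know that $E(a)$ is large somewhere. Minimality spreads this over $X$.

**Step 1: approximate.** This replaces $a$ by an element of $A_c$ below it. Let $0\ne a\in A_+$. As $E$ is faithful, there are $\kappa>0$ and a nonempty open $U_0$ with $E(a)>3\kappa$ on $U_0$. Choose $a_0=a_0^*=\sum_{g\in F_0}f_gu_g\in A_c$, $F_0$ finite, with $\|a-a_0\|\le\kappa$, and put $b=a_0-\kappa$. Then $b\le a$, and $E(b)\ge E(a)-2\kappa>\kappa$ on $U_0$.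

**Step 2: choose $U$.** We want a small open set that each $g\in F_0$ either moves off itself or fixes pointwise. There is a nonempty open $U\subseteq U_0$ such that for each $g\in F_0$ either $gU\cap U=\emptyset$ or $g|_U=\mathrm{id}$. To see this, treat the elements of $F_0$ one after another. If $g$ is not the identity on the current open set, pick a point $x$ there with $gx\ne x$ and shrink to a neighborhood $U'$ of $x$ with $gU'\cap U'=\emptyset$. Shrinking preserves what was achieved before. (This step makes topological freeness unnecessary.)

**Step 3: spread over $X$.** The complement of $\bigcup_tt^{-1}U$ is a closed invariant proper subset, hence empty by minimality. By compactness there are $t_1,\dots,t_k$ with $\bigcup_it_i^{-1}U=X$. Omitting repetitions we may assume that the sets $t_i^{-1}U$ are pairwise distinct; in particular the $t_i$ are distinct. Let $(p_i)$ be a continuous partition of unity with $p_i=0$ outside $t_i^{-1}U$, and put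
$$m_i=p_i^{1/2},\qquad m=\sum_iu_{t_i}m_i,\qquad Q=m^*bm=Q^*\in A_c .$$

**Step 4: $E(Q)\ge\kappa$.** This is the hypothesis of Proposition 5. We have
$$E(Q)=\sum_{i,l}m_im_l\,E(u_{t_i}^*bu_{t_l}).$$
First let $i\ne l$ and put $g=t_it_l^{-1}\ne e$. Then $E(u_{t_i}^*u_{t_l})=0$. Since $u_{t_i}^*f_hu_hu_{t_l}=(t_i^{-1}.f_h)u_{t_i^{-1}ht_l}$, the function $E(u_{t_i}^*a_0u_{t_l})$ is $t_i^{-1}.f_g$ if $g\in F_0$, and $0$ otherwise. Suppose $g\in F_0$. We have $t_i^{-1}U=t_l^{-1}g^{-1}U$. If $g|_U=\mathrm{id}$, this would be $t_l^{-1}U$, contrary to distinctness. So $gU\cap U=\emptyset$, hence $t_i^{-1}U\cap t_l^{-1}U=t_l^{-1}(g^{-1}U\cap U)=\emptyset$, and $m_im_l=0$. Thus all terms with $i\ne l$ vanish, and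
$$E(Q)=\sum_ip_i\cdot\big(t_i^{-1}.E(b)\big).$$
If $p_i(x)\ne0$, then $t_ix\in U$, so $(t_i^{-1}.E(b))(x)=E(b)(t_ix)>\kappa$. As $\sum_ip_i=1$, we get $E(Q)\ge\kappa$.

**Step 5: conclude.** By Proposition 5 there is $c\in A$ with $c^*Qc\ge\kappa/4$. For $z=mc$,
$$z^*az\ge z^*bz=c^*Qc\ge\kappa/4 .$$
So $z^*az$ is invertible, and $w=z(z^*az)^{-1/2}$ satisfies $w^*aw=1$.

**(ii) ⇒ (iii).** Every nonzero closed ideal contains a nonzero positive element, hence $1$; so $A$ is simple. It has no nonzero abelian quotient: such a quotient would give a character of $A$, injective by simplicity, so $\dim A=1$; but $\dim A>1$, since the $u_g$ are linearly independent and $G\ne\{e\}$. (The argument uses only (ii) and $\dim A>1$.) Now let $a,b\in A_+$ with $a$ in the closed ideal generated by $b$. Either $b=0=a$, or $w^*bw=1$ for some $w$, and then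
$$a=(wa^{1/2})^*\,b\,(wa^{1/2}),$$
so $a\precsim b$. Hence $A$ is purely infinite.

**(iii) ⇒ (iv) and (v).** We show that $1$ is properly infinite. Kirchberg and Rørdam (Amer. J. Math. 122 (2000), Theorem 4.16) prove that every nonzero projection in a purely infinite algebra is properly infinite. For our $A$ there is a direct argument, based on a lemma that Theorem C will also use; it needs no minimality.

**Lemma 6.** Let a Powers group $G$ act on a compact Hausdorff space $X\neq\emptyset$, and $A=C(X)\rtimes_{\rm red}G$. There are $a_1,a_2\in A_+$ with $a_1a_2=0$, real numbers $\kappa_i>0$, and $Q_i=Q_i^*\in A_c$ such that $Q_i\le a_i$ and $E(Q_i)\ge\kappa_i1$ for $i=1,2$.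

*Proof.* Pick $g\ne e$. By linear independence of the $u$'s, $h=u_g+u_g^*$ is a non-scalar self-adjoint element of $C^*_{\rm red}(G)\subseteq A$, the closed span of the $u_s$. So its spectrum has at least two points, and applying to $h$ two continuous functions $\ge0$ with product $0$, each nonzero at one of these points, gives nonzero $a_1,a_2\in C^*_{\rm red}(G)_+$ with $a_1a_2=0$. On the span of the $u_s$ the map $E$ takes scalar values, hence also on its closure. So $E(a_i)$ is a scalar, positive because $E$ is faithful; write it as $3\kappa_i1$ with $\kappa_i>0$. Choose $a_{i,0}=a_{i,0}^*\in A_c$ with $\|a_i-a_{i,0}\|\le\kappa_i$ and put $Q_i=a_{i,0}-\kappa_i$. Then $Q_i\le a_i$ and $E(Q_i)\ge(3-1-1)\kappa_i=\kappa_i$. $\square$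

**Step 1: the closed ideal generated by $a_i$ is $A$.** Let $d=Q_i-E(Q_i)=\sum_{g\in T}f_gu_g$ with $T$ finite, $e\notin T$, and choose $N$ with $\frac2{\sqrt N}\sum_{g\in T}\|f_g\|\le\frac{\kappa_i}2$. Take a Powers partition for $N$ and some finite nonempty $F\supseteq T$ in $G\setminus\{e\}$. By Lemma 3,
$$\frac1N\sum_ju_{s_j}a_iu_{s_j}^*\ge\frac1N\sum_ju_{s_j}Q_iu_{s_j}^*=\frac1N\sum_js_j.E(Q_i)+\frac1N\sum_ju_{s_j}du_{s_j}^*\ge\kappa_i-\frac{\kappa_i}2 .$$
So the ideal contains an invertible element.

**Step 2: isometries.** By pure infiniteness $1\precsim a_i$, so there is $x_i$ with $\|x_i^*a_ix_i-1\|<1$. Then $x_i^*a_ix_i$ is invertible, and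
$$v_i=a_i^{1/2}x_i(x_i^*a_ix_i)^{-1/2}$$
is an isometry. Since $a_1^{1/2}a_2^{1/2}=0$, we have $v_1^*v_2=0$. So $1$ is properly infinite.

**Step 3: consequences.** If $v_1v_1^*=1$, then $v_2=v_1v_1^*v_2=0$, which is impossible; so $v_1$ is a nonunitary isometry and $A$ is not finite, let alone stably finite. If $\tau$ were a tracial state, then $v_1v_1^*+v_2v_2^*\le1$ would give $2=\tau(v_1^*v_1)+\tau(v_2^*v_2)\le1$. So there is no tracial state.

**(iv) ⇒ (i) and (v) ⇒ (i).** We prove the contrapositives. Let $\mu$ be an invariant probability measure. Then $\tau=\mu\circ E$ is a tracial state. Indeed, $\tau(fu_g\,f'u_h)$ and $\tau(f'u_h\,fu_g)$ vanish unless $h=g^{-1}$, and in that case they equal $\mu(f\cdot g.f')$ and $\mu(f'\cdot g^{-1}.f)$, which agree by invariance; continuity does the rest. So (v) fails. The support of $\mu$ is closed, nonempty and invariant, hence equals $X$ by minimality. So $\tau$ is faithful, because $E$ is. Then $\tau\otimes\mathrm{tr}$ is a faithful tracial state on each $M_n(A)$. If $v^*v=1$ there, then the positive element $1-vv^*$ has trace $0$, so $vv^*=1$. Thus $A$ is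 stably finite, and (iv) fails. This proves Theorem A. $\square$

## 8. The dichotomy for $F_r$ and the projections $1_E$

**Proof of Theorem B.** Let $F_r$ act minimally on a compact metrizable space $X$. If there is an invariant probability measure, the algebra is MF by Fact 1. If there is none, it is simple and purely infinite by Lemma 1 and Theorem A. Both cannot happen: by Fact 1, MF is equivalent here to the existence of an invariant probability measure, and by Theorem A pure infiniteness is equivalent to its non-existence. $\square$

In particular, for every minimal action of $F_r$ on the Cantor set, topologically free or not, the reduced crossed product is either MF or purely infinite, and not both.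

What about the clopen sets with which we began? Let $X$ be the Cantor set, suppose there is no invariant probability measure, and let $E$ be a nonempty clopen set. Choose disjoint nonempty clopen $E_1,E_2\subseteq E$. By Theorem A(ii) there are $w_i\in A$ with $w_i^*1_{E_i}w_i=1$. Then $v_i=1_{E_i}w_i1_E$ satisfies $v_i^*v_i=1_E$ and $v_iv_i^*\le1_{E_i}$, so the ranges of $v_1,v_2$ are orthogonal and lie under $1_E$. Thus $1_E$ is properly infinite in the crossed product, whether or not $E$ is $(F_r,\mathcal C_X)$-paradoxical. The implication "nonparadoxical implies completely nonparadoxical", at which Section 2 stopped, is therefore not needed for the dichotomy.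

## 9. Proper infiniteness of the unit without minimality

**Proof of Theorem C.** **Step 1: traces and measures.** If $\tau$ is a tracial state, then $\tau(g.f)=\tau(u_gfu_g^*)=\tau(f)$, so $\tau|_{C(X)}$ is an invariant probability measure. Conversely, an invariant $\mu$ gives the tracial state $\mu\circ E$, as checked in Section 7 without minimality. So there is a tracial state if and only if there is an invariant probability measure. If $1$ is properly infinite, there is no tracial state, by the computation in Step 3 of (iii) ⇒ (iv) and (v).

**Step 2: no measure gives two orthogonal isometries.** Suppose there is no invariant probability measure. Take $a_i,Q_i,\kappa_i$ from Lemma 6. Proposition 5, which does not assume minimality, gives $c_i\in A$ with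
$$c_i^*a_ic_i\ge c_i^*Q_ic_i\ge\kappa_i/4\qquad(i=1,2).$$
So $c_i^*a_ic_i$ is invertible, and $v_i=a_i^{1/2}c_i(c_i^*a_ic_i)^{-1/2}$ is an isometry in $A$. Since $a_1a_2=0$ gives $a_1^{1/2}a_2^{1/2}=0$, we have $v_1^*v_2=0$. So $1$ is properly infinite. $\square$
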